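# Colliding branch points of rational bisections and the sum of divisors

## 1. Two contacts per copy of the nodal fiber: a guess and two tests

Here is a guess. A rational curve $B$ on a rational elliptic surface that meets every fiber twice is a double cover of $\mathbb P^1$, so it has two branch points. Let $B$ move in its one-parameter family until the two branch points collide and $B$ breaks up as $s_1+s_2+mN$: two sections, and a nodal fiber $N$ counted $m$ times. How many times should this collision be counted? Each of the $m$ copies of $N$ ought to contribute the same amount. For $m=1$ the amount is $2$, as we check below. So the guess is $2m$. If $s_1=s_2$, the two sheets cannot be told apart, so we take half of that, namely $m$.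

To test this we need the exact definitions.

**Setting.** Let $R\simeq \mathrm{Bl}_9\mathbb P^2$ be the blow-up of $\mathbb P^2$ at the nine base points of a pencil of plane cubics, with elliptic fibration $\pi:R\to\mathbb P^1$. Write $H$ for the class of a line, $E_i$ for the exceptional curves, and $F=-K_R=3H-\sum E_i$ for the class of a fiber. A section is a curve $s$ with $s\cdot F=1$; by adjunction $s^2=-2-K_R\cdot s=-1$. Let $L$ be a globally generated line bundle on $R$, not pulled back from $\mathbb P^1$, with $-K_R\cdot L=2$. Curves $B\in|L|$ satisfy $B\cdot F=2$ and are called bisections; by adjunction their arithmetic genus is $g=\frac12L^2$. The pair $(R,L)$ is assumed general; in particular $\pi$ has exactly 12 singular fibers, each of them irreducible and nodal.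

**Definition (Severi curve).** $V(L)\subset|L|$ is the Zariski closure of the locus of irreducible rational curves. It is a curve, all but finitely many of whose points are irreducible rational curves. $\widetilde V(L)$ is its normalization. For $Q\in\widetilde V(L)$ we write $B_Q\in|L|$ for the corresponding cycle.

**Definition (branch map).** $f_L:\widetilde V(L)\to\mathrm{Sym}^2(\mathbb P^1)\simeq\mathbb P^2$ sends a general $Q$ to the two branch points of the normalization of $B_Q$ over $\mathbb P^1$, and is extended to all of $\widetilde V(L)$. The diagonal $\Delta\subset\mathrm{Sym}^2(\mathbb P^1)$ is a conic, since it is the discriminant locus of binary quadratic forms. If $t$ is a coordinate at $0\in\mathbb P^1$, then near $2[0]$ the surface $\mathrm{Sym}^2(\mathbb P^1)$ has coordinates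
$$c=\frac{p+p'}2,\qquad e=\frac{(p-p')^2}{16},\tag{1}$$
and $e$ is a local equation of $\Delta$.

**Definition (telltales).** The limit cycles $B_P$ with $f_L(P)\in\Delta$ are called telltales. A simple telltale is a cycle $s_1+s_2$ with $s_1\ne s_2$ sections. A non-simple telltale is $s_1+s_2+mN$ with $m\ge1$, $N$ a nodal fiber, and $s_1,s_2$ possibly equal sections. The intersection multiplicity of $f_L$ with $\Delta$ at a telltale is the sum of $\operatorname{ord}_P f_L^*(\text{local equation of }\Delta)$ over all $P\in\widetilde V(L)$ lying over that cycle; the summand is $0$ if $f_L(P)\notin\Delta$.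

**First test: $m=1$, $s_1\ne s_2$.** Let $q\subset\mathbb P^2$ be a general smooth quartic and $X\to\mathbb P^2$ the double cover branched along $q$. This is a del Pezzo surface of degree 2, the plane blown up in seven points. Let $x$ be a general point of the plane and blow up $X$ at the two points over $x$, with exceptional curves $E_8,E_9$. The result is $R$; the fibers of $\pi$ are the preimages of the lines through $x$. The pullback of $\mathcal O_{\mathbb P^2}(1)$ is $L=F+E_8+E_9$. Its members are the preimages of lines $\ell$, and projection from $x$ identifies $\ell$ with the base $\mathbb P^1$. The preimage of $\ell$ is rational when $\ell$ is tangent to $q$, and then the branch points are the projections of the two residual points of $\ell\cap q$. So $\widetilde V(L)$ is $q$ itself, by point of tangency.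

Let $\ell_0$ be one of the 12 tangent lines through $x$. Its cycle is $N+E_8+E_9$. Choose affine coordinates $(a,b)$ with $x=(0,0)$ and $\ell_0=\{b=0\}$, so that the base coordinate is $t=b/a$. Near the point of tangency $(a_0,0)$, $a_0\neq 0$, the quartic is $b=\varphi(a)$ with $\varphi(a_0)=\varphi'(a_0)=0\ne\varphi''(a_0)$. The tangent at $a_0+s$ is $b=\alpha(s)+\varphi'(a_0+s)\,a$ with $\alpha(s)=\varphi(a_0+s)-(a_0+s)\varphi'(a_0+s)$, which vanishes to order exactly $1$. If the residual points have first coordinates $r(s)\ne r'(s)$, both nonzero, then $p-p'=\alpha(s)(1/r-1/r')$ has order $1$. So $e$ has order $2$. The guess $2m$ holds here.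

**Second test: $s_1=s_2$.** If $L=2s+mF$, then $L\cdot s=m-2$, so $m=1$ does not occur for a globally generated $L$. The first case is $L=2s+2F$. Write $R$ in Weierstrass form
$$y^2=G(t,z)=z^3+A(t)z+B(t),\qquad \deg A\le4,\ \deg B\le6,$$
with $s$ the section at infinity. The function $z$ has a double pole along $s$, and $z/t^2$ is the coordinate near $t=\infty$. So the members of $|L|$ are the curves $\epsilon z=q(t)$ with $\deg q\le2$. These sections have no common zero: the quadratics vanish together only along $s$, where the section $z$ does not vanish. So $L$ is globally generated. Let $N$ be a nodal fiber over $t=0$. The member $\epsilon=0$, $q=t^2$ is $2s+2N$. Nearby members have $q=t^2+\beta t+\gamma$ with $\epsilon,\beta,\gamma$ small, and for $\epsilon\neq0$ they are the double covers $y^2=G(t,q/\epsilon)$. Such a curve is irreducible and rational exactly when the sextic $\mathsf D(t)=\epsilon^3G(t,q/\epsilon)$ has exactly two roots of odd multiplicity, i.e. $\mathsf D=M^2\mathsf D_2$ with $M,\mathsf D_2$ quadratic and $\mathsf D_2$ with distinct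 roots. The branch points are the roots of $\mathsf D_2$.

We have $G(0,z)=(z-\alpha)^2(z-\alpha')$ with $\alpha\ne\alpha'$. The surface is smooth at the node $(t,z,y)=(0,\alpha,0)$, so $\partial G/\partial t\ne0$ there. Hence near $(0,\alpha)$ the curve $G=0$ is parametrized by $t=w^2$, $z=\varphi(w)=\alpha+c_1w+\cdots$ with $c_1\ne0$; near $(0,\alpha')$ it is a graph $z=\psi(t)$, $\psi(0)=\alpha'$. The six roots of $\mathsf D$, all near $0$, are the two zeros of $q(t)-\epsilon\psi(t)$ and the four zeros in $w$ of $P(w)=q(w^2)-\epsilon\varphi(w)$, with the same multiplicities. At $w=0$ this holds because $P=w^j\cdot$unit gives $P(w)P(-w)=t^j\cdot$unit.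

*Can the roots of $\mathsf D_2$ both lie near $\alpha'$?* Then $P=S^2$ with $S$ holomorphic, $S\to\pm w^2$ as the parameters tend to $0$. Now $P(w)-P(-w)=-\epsilon(\varphi(w)-\varphi(-w))$ has for $\epsilon\ne0$ exactly one zero near $w=0$. But it equals $(S(w)-S(-w))(S(w)+S(-w))$, and $S(w)+S(-w)\to\pm2w^2$ has two zeros near $0$. This is impossible.

*So $q-\epsilon\psi$ has a double zero $\tau$.* Then $\beta,\gamma$ are determined by $(\tau,\epsilon)$, holomorphically, and $q-\epsilon\psi=(t-\tau)^2v(t)$ with $v\to1$. Put $\epsilon=\eta^2$ and $r(w)=\sqrt{(\varphi(w)-\psi(w^2))/v(w^2)}=r_0+r_1w+\cdots$. At $\tau=\epsilon=0$ we have $r_0^2=\alpha-\alpha'\ne0$ and $2r_0r_1=c_1\ne0$. Then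
$$P(w)=v(w^2)\,P_+P_-,\qquad P_\pm=w^2-\tau\mp\eta\, r(w),$$
each $P_\pm$ has two zeros, and they share none as $r\neq0$. One of them must have a double zero and the other two simple ones. The sign of $\eta$ is ours to choose, so let $P_+$ have the double zero. Its discriminant is $4(\tau+r_0\eta)+(\text{order}\ge2)$, so $\tau=\tau(\eta)=-r_0\eta+\cdots$. Since $\tau$ has a nonzero linear term, $\eta$ is a parameter on the only branch of $V(L)$ at $2s+2N$. The zeros $w,w'$ of $P_-$ satisfy $w^2=\tau-\eta r(w)=-2r_0\eta+\cdots$, so $(w-w')^2=-8r_0\eta(1+\cdots)$, and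
$$p-p'=w^2-w'^2=-\eta\,(r(w)-r(w'))=-\eta\, r_1(w-w')(1+\cdots).$$
Hence $(p-p')^2$ has order exactly $3$ in $\eta$.

The guess predicted $2$; the answer is $3=1+2$, the sum of the divisors of $2$.

## 2. The two theorems, and their degree formula on two examples

Let $\sigma_1(m)=\sum_{d\mid m}d$. The problem is taken from François Greer, Joseph Helfer, John Sheridan, "Severi curves of rational elliptic surfaces", arXiv:2306.03200 (2023). The question is whether the formula of Theorem 1 holds; it does.

**Theorem 1.** Let $m\ge1$ and let $Z_0=s_1+s_2+mN\in|L|$ with $N$ a nodal fiber. The intersection multiplicity of $f_L$ with $\Delta$ at $Z_0$ is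
$$\begin{cases}2\sigma_1(m)& s_1\ne s_2;\\ \sigma_1(m)&s_1=s_2,\ m\text{ not a perfect square};\\ \sigma_1(m)-1&s_1=s_2,\ m\text{ a perfect square}.\end{cases}$$

**Theorem 2.** (a) In Theorem 1, the points $P$ over $Z_0$ with $f_L(P)\in\Delta$ are the following.

* If $s_1\ne s_2$: for each ordered factorization $m=kl$, exactly $\gcd(k,l)$ points, each of multiplicity $(k+l)/\gcd(k,l)$.
* If $s_1=s_2$: for each factorization $m=kl$ with $k<l$, exactly $\gcd(k,l)$ points, each of multiplicity $(k+l)/\gcd(k,l)$. If $m=n^2$, there are in addition $\lfloor(n-1)/2\rfloor$ points of multiplicity $2$ and, if $n$ is even, one point of multiplicity $1$.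

(b) If $f_L(P)\in\Delta$, then $B_P$ is either $s_1+s_2$ with $s_1\ne s_2$, or $s_1+s_2+mN$ with $m\ge1$ and $N$ nodal. The total multiplicity over a simple telltale $s_1+s_2$ is $s_1\cdot s_2$. Hence
$$2\deg f_L^*\mathcal O(1)=\sum_{\substack{\{s_1,s_2\},\ s_1\ne s_2\\ s_1+s_2=L}}s_1\cdot s_2+12\sum_{m\ge1}\Big(\sum_{\substack{\{s_1,s_2\},\ s_1\ne s_2\\ s_1+s_2=L-mF}}2\sigma_1(m)+\sum_{s:\,2s=L-mF}(\sigma_1(m)-\epsilon(m))\Big),$$
with $\epsilon(m)=1$ if $m$ is a square and $0$ otherwise.

**Example ($L=H-E_1$).** The members are the lines through the base point $p_1$, and $L^2=0$. Simple telltales are the 8 lines $p_1p_j$, i.e. $(H-E_1-E_j)+E_j$, with $s_1\cdot s_2=1$. If $m\ge1$ and $s_1\ne s_2$, then $0=L^2=-2+2s_1s_2+4m$ gives $s_1s_2<0$, impossible. If $s_1=s_2=s$, then $0=-4+4m$ gives $m=1$ and $2s=L-F=-2H+E_2+\dots+E_9$, not divisible by 2. So the formula gives $\deg f_L^*\mathcal O(1)=4$. Directly, a hyperplane in $\mathrm{Sym}^2$ consists of the pairs containing a given $t$, and the lines with a branch point at $t$ correspond to the 4 ramification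 points of the degree 2 map $F_t\to|L|\cong\mathbb P^1$.

**Example (the quartic of Section 1).** Here $L^2=2$. Simple telltales come from the 28 bitangents, with $s_1s_2=2$. For $m=1$ the only pair is $\{E_8,E_9\}$, because $|E_8+E_9|$ has a single member. For $m\ge2$, $s_1\neq s_2$ would need $s_1s_2=2-2m<0$, and $s_1=s_2$ would need $2=-4+4m$, impossible. The formula gives $28\cdot2+12\cdot2=80=2\cdot40$. Directly, a general line through $x$ meets $q$ in 4 points. Projecting $q$ (genus 3) from one of them is a map of degree 3 with $4+6=10$ ramification points. So the degree is $4\cdot10=40$.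

**What generality is used for.** All fibers of $\pi$ are irreducible, exactly 12 are singular, each of these is nodal (type $I_1$), and the following holds.

**(G)** If $s_1\ne s_2$ are sections with $s_1+s_2+mF=L$ for some $m\ge0$, then $s_1,s_2$ do not meet on a nodal fiber.

We also use: an irreducible $B\in|L|$ is reduced, and more generally $L\ne2s$ for every section $s$, because $(2s)^2=-4<0$ while $L^2\ge0$.

## 3. Sections do not meet on a nodal fiber

**Lemma 3.** (G) holds for general $(R,L)$.

*Proof.* **Step 1: only finitely many classes matter.** If $s_1+s_2+mF=L$ with $s_1\ne s_2$, then $2g=L^2=-2+2s_1s_2+4m$, which bounds $m\ge0$ and $s_1s_2\ge0$. So $s_1\cdot(L+F)=-1+s_1s_2+m+1=s_1s_2+m$ is bounded. As $(L+F)^2=2g+4>0$ and $s_1^2=-1$, the Hodge index theorem leaves finitely many classes $s_1$, hence finitely many pairs. So fix two different classes $s_1\ne s_2$ with $s_i^2=-1$, $s_i\cdot F=1$. (Different sections have different classes, since a curve with negative square is alone in its class.)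

**Step 2: parametrize pencils with a chosen nodal member.** Let $\mathcal P'$ be the space of triples (pencil, ordering of its 9 distinct base points, irreducible nodal member $N$). Fix a nodal cubic $N_0$. Its smooth part is $\mathbb C^*$, with a flex as identity, normalized so that collinear triples have product $1$. A divisor $\sum n_jq_j$ of degree $0$ on the smooth part is principal iff $\prod q_j^{n_j}=1$. Every irreducible nodal cubic is projectively equivalent to $N_0$. The base points avoid the node, because a base point there would have multiplicity $\ge2$. Nine distinct smooth points are cut out on $N_0$ by another cubic iff their product is $1$, and then the pencil is determined. So an open subset of $PGL_3\times M$, with $M=\{(p_i)\in(\mathbb C^*)^9:\prod p_i=1\}$, maps onto $\mathcal P'$. As $M$ is a torus, $\mathcal P'$ is irreducible. It is finite-to-one over the space of pencils with ordered base points; both have dimension $16$.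

**Step 3: meeting on $N$ is one nontrivial equation.** Write $s_1-s_2=dH-\sum a_iE_i$, with $3d=\sum a_i$ since $(s_1-s_2)\cdot F=0$. A section meets $N$ in one smooth point of $N$. If the two points coincide, $\mathcal O(s_1-s_2)|_N$ is trivial, i.e. $\prod p_i^{a_i}=1$. If this character were trivial on all of $M$, all $a_i$ would equal some $a$, so $d=3a$ and $s_1=s_2+aF$. Then $-1=s_1^2=-1+2a$ gives $a=0$, a contradiction. So the bad locus is a proper closed subset of $\mathcal P'$, and its image is not dense. $\square$

## 4. Limits of bisections away from the collision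

**Simultaneous normalization.** Normalize the universal curve over $\widetilde V(L)$ and remove finitely many points. This gives a cofinite open $V^\circ\subset\widetilde V(L)$, a smooth $\mathbb P^1$-fibration $\mathcal C\to V^\circ$ and a map $\nu:\mathcal C\to R$ such that $\nu|_{\mathcal C_Q}$ is the normalization of $B_Q$. By Riemann–Hurwitz, the degree 2 map $\pi\nu|_{\mathcal C_Q}$ has two distinct branch points.

**Lemma 4.** (i) After removing finitely many points from $V^\circ$, $\nu$ is étale. In particular $f=\nu|_{\mathcal C_Q}$ is an immersion, and its normal bundle $N_f=f^*T_R/T_{\mathcal C_Q}$ is $\cong\mathcal O$. (ii) For fixed $t_*\in\mathbb P^1$, $t_*$ is a branch point of $\pi\nu|_{\mathcal C_Q}$ for only finitely many $Q$.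

*Proof.* (i) $\nu$ is dominant on each component of $\mathcal C$, since otherwise $B_Q$ would be constant. Its ramification divisor is effective of class $K_{\mathcal C}-\nu^*K_R$, of degree $-2-K_R\cdot L=0$ on each fiber of $\mathcal C\to V^\circ$. So it has no horizontal component and is supported on finitely many fibers; remove them. Then $f$ is an immersion and $\deg N_f=-K_R\cdot L-2=0$.

(ii) The fiberwise ramification points form a curve $\mathcal R_0\subset\mathcal C$, étale of degree 2 over $V^\circ$. If (ii) fails, some component $\Gamma$ of $\mathcal R_0$ is mapped to $t_*$ by $\pi\nu$. At a point of $\Gamma$, $d(\pi\nu)$ kills the tangent line of the fiber of $\mathcal C\to V^\circ$ (ramification) and that of $\Gamma$; these span. As $\nu$ is étale, $d\pi=0$ at the image point, which is therefore a node of a fiber. So $\nu|_\Gamma$ is constant, contradicting étaleness. $\square$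

**The exponential map.** Fix a section $s_0$ as zero. $R^\#=R\setminus\{12\text{ nodes}\}$ is a group over $\mathbb P^1$ with connected fibers: elliptic curves and copies of $\mathbb C^*$. Its Lie algebra bundle $\mathcal L$ is the normal bundle of $s_0$, so $\mathcal L\cong\mathcal O(-1)$. The map $\exp:\mathcal L\to R^\#$ is a surjective local biholomorphism, a homomorphism on fibers, a covering over the smooth fibers, and injective on a neighborhood $\mathcal W$ of the zero section. Its kernel is closed in $\mathcal L$ and étale over $\mathbb P^1$. A local section $\beta$ of $\pi$ lands in $R^\#$, since $d\pi\circ d\beta=\mathrm{id}$. When we write $\beta=s+\exp\eta$ "with $\eta$ small", $\eta$ takes values in $\mathcal W$; such an $\eta$ is unique, and it exists if $\beta$ is close to $s$.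

**Lemma 5.** Let $N=\pi^{-1}(0)$ be a nodal fiber. There are a coordinate $t$ on a disc $D\ni0$, a trivialization of $\mathcal L|_D$, and a surjective local biholomorphism $\Phi:\mathbb C^*\times D\to R^\#|_D$ over $D$, homomorphic on fibers, with $\exp(\eta)=\Phi(e^\eta,t)$, with kernel $t^{\mathbb Z}$ over $t\ne0$ and trivial kernel over $t=0$. Over $D\setminus0$, $\ker\exp$ is generated by $2\pi i$ and $\log t$, and its monodromy-invariant part is $2\pi i\,\mathbb Z$.

*Proof.* Over $0$ the kernel of $\exp$ is infinite cyclic. Extend a generator to a section $\varpi_1$ of $\ker\exp$ near $0$. It is primitive near $0$: if $\varpi_1(t_j)=n_j\lambda_j$ with $t_j\to0$, $n_j\ge2$, $\lambda_j\in\ker\exp$, then a limit $\lambda$ of the $\lambda_j$ lies in $\ker\exp$ over $0$ and $|\lambda|\le|\varpi_1(0)|/2$, so $\lambda=0$. By étaleness $\lambda_j=0$, which is absurd. Trivialize $\mathcal L|_D$ so that $\varpi_1=2\pi i$; then $\exp$ factors as $\exp(\eta)=\Phi(e^\eta,t)$, and $\Phi$ has trivial kernel over $0$. Over $t\ne0$ the kernel of $\Phi$ is a lattice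 modulo a primitive element, so infinite cyclic with a unique generator $q(t)$, $|q|<1$. It is holomorphic and bounded, so it extends over $0$. If $q(0)\ne0$, then by continuity $\Phi(q(0),0)$ is the zero element, so $q(0)=1$. Then $q(t)\ne 1$ tends to $1$ with $\Phi(q(t),t)=\Phi(1,t)$, contradicting injectivity near $(1,0)$. So $q(0)=0$. As $j=q^{-1}+744+\cdots$ has a simple pole at an $I_1$ fiber, $q$ has a simple zero, and we may take $t:=q$. Continuing around $0$ changes $\log t$ by $2\pi i$, so $2\pi i\,n_1+n_2\log t$ is invariant only for $n_2=0$. $\square$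

The next lemma says what a collision looks like away from the fiber where it happens.

**Lemma 6.** Let $f_L(P)=2[t_0]$. Then $B_P=s_1+s_2+mF_{t_0}$ with $s_i$ sections and $m\ge0$. For $Q\to P$, the two sheets of the normalization of $B_Q$ over any compact subset of $\mathbb P^1\setminus t_0$ are sections which can be labeled $\beta_1,\beta_2$ with $\beta_i\to s_i$ uniformly.

*Proof.* **Step 1: away from finitely many discs.** Write $B_P=Z_h+Z_v$ (horizontal and vertical parts). Let $\Sigma$ be a finite set containing $t_0$, the points under $Z_v$, and the points over which $(Z_h)_{red}$ is not étale. Let $K$ be $\mathbb P^1$ minus small disjoint open discs about the points of $\Sigma$. For $Q\ne P$ near $P$, the branch points lie in the disc about $t_0$. Its complement is simply connected, so there the normalization of $B_Q$ is a trivial double cover, giving sections $\beta_1,\beta_2$.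

Over $K$, $B_Q\to Z_h$ as divisors. Suppose $(Z_h)_{red}$ has degree 2. Then each of the two points of $Z_h$ over $t\in K$ has exactly one point of $B_Q$ near it, and following nearest points identifies the coverings $B_Q|_K$ and $Z_h|_K$. So $Z_h|_K$ is trivial. As $K\to\mathbb P^1\setminus\Sigma$ is a homotopy equivalence, $Z_h=s_1+s_2$ is reducible. Each component has degree 1 and is finite over $\mathbb P^1$, hence is a section, and after labeling $\beta_i\to s_i$ on $K$. If $(Z_h)_{red}$ has degree 1, then $Z_h=2s$ and $\beta_i\to s=:s_1=s_2$ on $K$.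

**Step 2: across the discs other than the one at $t_0$.** Let $D_1$ be the disc about $t'\in\Sigma\setminus t_0$; we may assume that all fibers over $\overline D_1\setminus t'$ are smooth. The section $\beta_i-s_i$ of $R^\#$ lifts through $\exp$ near $t'$. The lift continues over $D_1\setminus t'$, where $\exp$ is a covering, and has no monodromy, because it is defined near $t'$. This gives $\xi\in H^0(D_1,\mathcal L)$, defined up to $\partial D_1$. On $\partial D_1\subset K$, $\exp\xi$ is close to $0$, so $\xi=\varpi+\zeta$ with $\zeta$ small and $\varpi$ a section of $\ker\exp$ over $\partial D_1$. If $F_{t'}$ is smooth, $\varpi$ extends over $D_1$. If $F_{t'}$ is nodal, $\varpi$ is monodromy-invariant, hence an integer multiple of $2\pi i$ in the trivialization of Lemma 5, and also extends. So $\xi-\varpi$ is small on $\partial D_1$, hence on $D_1$ by the maximum principle, and $\beta_i\to s_i$ uniformly on $D_1$. In particular $B_P$ lies in $s_1\cup s_2$ over $D_1$, so $F_{t'}\not\subset B_P$. Hence $Z_v$ is a multiple of $F_{t_0}$, as all fibers are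 irreducible. The disc about $t_0$ can be taken arbitrarily small. $\square$

In particular, if $B_P=s_1+s_2+mN$ with $m\ge1$, $N=\pi^{-1}(0)$, and $f_L(P)\in\Delta$, then $f_L(P)=2[0]$.

## 5. Conics with two nearby branch points, and their one obstruction

A bisection near a collision consists of two sections close to $s_1$ and $s_2$ far away, joined by a double cover of a small disc. This section sets up the joining. Let $0\in\mathbb P^1$ be the collision point and $D=\{|t|<\rho\}$, $\rho<1$, a disc with coordinate $t$ (defined slightly beyond $D$) such that the fibers over $D\setminus0$ are smooth. Trivialize $\mathcal L|_D$. If the fiber over $0$ is nodal, take $t$ and the trivialization from Lemma 5. Put $U=\mathbb P^1\setminus\{|t|\le\rho/2\}$. Use the coordinates $(c,e)$ of (1).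

**The conics.** Let $\theta$ be an affine coordinate on $\mathbb P^1$ with $\infty\notin\overline D$. Let $C=C_{c,e}\subset\mathbb P^2$ be the conic $W^2=(\theta-\theta(p))(\theta-\theta(p'))$, with its degree 2 projection $\pi_C$ to the $\theta$-line and the involution $\iota:W\mapsto-W$. It is smooth iff $e\ne0$; for $e=0$ it is two lines meeting over $t=c$. For $e\ne0$ it is, up to isomorphism over $\mathbb P^1$, the only connected double cover of $\mathbb P^1$ branched at $p,p'$, and its automorphisms over $\mathbb P^1$ are $1,\iota$. Put $\mathcal L_C=\pi_C^*\mathcal L\cong\mathcal O_{\mathbb P^2}(-1)|_C$. From $0\to\mathcal O(-3)\to\mathcal O(-1)\to\mathcal O_C(-1)\to0$ we get, for all $(c,e)$,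
$$h^0(C_{c,e},\mathcal L_C)=0,\qquad h^1(C_{c,e},\mathcal L_C)=1.\tag{2}$$

**Over the disc.** The function $k_0=\frac{(\theta(t)-\theta(p))(\theta(t)-\theta(p'))}{(t-p)(t-p')}$ is holomorphic and nonvanishing in $(t,c,e)$. With $w=W/\sqrt{k_0}$ we have $w^2=(t-p)(t-p')=(t-c)^2-4e$. Put $x=\frac{t-c+w}2$, $y=\frac{t-c-w}2$. Then $xy=e$ and $x+y=t-c$, so the preimage of $D$ is
$$A=\{xy=e,\ |t|<\rho\},\qquad t=c+x+y,\qquad\iota:x\leftrightarrow y.\tag{3}$$

**Over $U$.** For small $(c,e)$ the preimage of $U$ is $U_1\sqcup U_2$ with $U_i\cong U$. On $A\cap U_1$, $x=X(t;c,e)$ is holomorphic with $X(t;c,0)=t-c$, and $y=e/x$ is small; on $A\cap U_2$ the roles are exchanged. Let $\gamma_i\subset U_i$ be the lift of $|t|=\frac34\rho$, counterclockwise in $t$. For $e\ne0$, $A$ is an annulus (a connected double cover of a disc with two branch points), $H_1(A)=\mathbb Z\gamma_1$, and $\gamma_1+\gamma_2$ bounds the part $|t|\le\frac34\rho$.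

**The form $\omega$.** Let $\lambda\in H^0(\mathbb P^1,\mathcal L^{-1})$ vanish exactly, and simply, at $\theta=\infty$, and put $\omega=\lambda\,d\theta/W$. For $\eta\in H^0(U,\mathcal L)$, $\eta\omega$ is a holomorphic 1-form on the disc $U_i$: the simple pole of $d\theta/W$ at $\infty$ is canceled by $\lambda$. So $\oint_{\gamma_i}\eta\omega=0$. On $A$ we have $dt=(x-y)\frac{dx}x=w\frac{dx}x$, hence, using the trivialization of $\mathcal L|_D$,
$$\omega=\chi(t;c,e)\frac{dx}x=-\chi\frac{dy}y,\qquad\chi\text{ holomorphic and nonvanishing},\qquad\iota^*\omega=-\omega.$$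
For $\varphi\in\mathcal O(D)$ put
$$\mathsf P=\frac1{2\pi i}\oint_{\gamma_1}\omega,\qquad M_\varphi=\frac1{\mathsf P}\,\frac1{2\pi i}\oint_{\gamma_1}\varphi(t)\,\omega.$$
For $e=0$, $\omega=\chi\frac{dt}{t-c}$ on $\gamma_1$, so $\mathsf P(c,0)=\chi(c;c,0)\ne0$ and
$$M_\varphi(c,0)=\varphi(c).\tag{4}$$
So $\mathsf P\ne0$ and $M_\varphi$ is holomorphic in $(c,e)$ near $0$.

**Example (the model $\chi=1$).** If $t=\theta$ on $D$ and $\mathcal L|_D$ is trivialized so that $\lambda=1$, then $k_0=1$, $\chi=1$, and $M_\varphi$ is the constant term in $x$ of $\varphi(c+x+e/x)$. So $M_t=c$, $M_{t^2}=c^2+2e$, $M_{t^3}=c^3+6ce$.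

**Lemma 7.** Let $e\ne0$. For $g_i\in\mathcal O(A\cap U_i)$ put $\Lambda(g_1,g_2)=\oint_{\gamma_1}g_1\omega+\oint_{\gamma_2}g_2\omega$. There are $h\in\mathcal O(A)$ and $\eta_i\in H^0(U_i,\mathcal L)$ with $g_i=h-\eta_i$ iff $\Lambda(g_1,g_2)=0$, and then $(h,\eta_1,\eta_2)$ is unique.

*Proof.* The cover $\{U_1,U_2,A\}$ of $C$ is Leray, with $U_1\cap U_2=\emptyset$. So $H^1(C,\mathcal L_C)$ is the space of pairs $(g_1,g_2)$ modulo pairs $(h-\eta_1,h-\eta_2)$. $\Lambda$ kills the latter: $\oint\eta_i\omega=0$, and $\oint_{\gamma_1+\gamma_2}h\omega=0$ because $h\omega$ is holomorphic on $A$ (where $x\ne0$) and $\gamma_1+\gamma_2$ bounds. Also $\Lambda(1,0)=2\pi i\,\mathsf P\ne0$. As $h^1=1$, $\Lambda$ is injective on $H^1$. Uniqueness is $h^0=0$. $\square$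

By $\iota^*\omega=-\omega$, for $\varphi_i\in\mathcal O(D)$ we have $\Lambda(\varphi_1,\varphi_2)=2\pi i\,\mathsf P\,M_{\varphi_1-\varphi_2}$.

**Families.** Let $S$ be a disc with coordinate $s$ and $s\mapsto(c(s),e(s))$ holomorphic, small, with value $(0,0)$ at $s=0$ and $e(s)\ne0$ for $s\ne0$. The conics form a flat family $\mathcal C_S\to S$, covered by $\mathcal U_i\cong U\times S$ and $\mathcal A_S=\{xy=e(s),\ |c(s)+x+y|<\rho\}$.

**Lemma 8.** Let $g_i$ be holomorphic on $\mathcal A_S\cap\mathcal U_i$ with $\Lambda(g_1,g_2)=0$ for each $s\ne0$, and suppose that at $s=0$ we have $g_1=\varphi_1(x)$, $g_2=\varphi_2(y)$ with $\varphi_i\in\mathcal O(D)$, $\varphi_1(0)=\varphi_2(0)$. Then there are $h\in\mathcal O(\mathcal A_S)$ and $\eta_i\in H^0(U\times S,\mathcal L)$ with $g_i=h-\eta_i$. At $s=0$: $\eta_1=\eta_2=0$, $h=\varphi_1(x)$ on $y=0$, and $h=\varphi_2(y)$ on $x=0$.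

*Proof.* All pieces and their intersections (annulus $\times S$) are Stein. By (2), valid also at $s=0$, and Grauert's theorem, the first direct image of $\mathcal L_C$ on $S$ is a line bundle compatible with base change, the zeroth vanishes, and $H^1(\mathcal C_S,\mathcal L_C)$ is the space of sections of this line bundle, as $S$ is Stein. By Lemma 7 the class of $(g_1,g_2)$ vanishes on $S\setminus0$, hence it is zero, so $h,\eta_i$ exist. At $s=0$, the stated $h$ (well defined, since the two pieces agree at the node $x=y=0$) with $\eta_i=0$ is a solution, and it is the only one because $h^0=0$. $\square$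

**Lemma 9.** In the situation of families, let $\beta:\mathcal C_{S\setminus0}\to R$ be holomorphic with $\pi\beta_s=\pi_C$ and $\beta_s$ birational onto its image $B_s$, and suppose that as $s\to0$ the two sheets of $\beta_s$ converge locally uniformly over $\mathbb P^1\setminus0$ to sections $s_1,s_2$. Then all $B_s$ lie in one linear system $|L'|$, and $s\mapsto B_s$ extends to a holomorphic map $S\to|L'|$ with value $s_1+s_2+m'\pi^{-1}(0)$ at $s=0$, where $L'=s_1+s_2+m'F$.

*Proof.* The image of $(\beta_s,s)$ in $R\times(S\setminus0)$ is an irreducible closed surface, hence a divisor. Its restriction to $R\times\{s\}$ is $n_sB_s$ with $n_s\ge1$, and the class of $n_sB_s$ in the discrete group $\operatorname{Pic}R$ is constant. The class $[B_s]=\beta_{s*}[C]$ is constant too. So $n_s$ is constant, and it is $1$, because by Sard's theorem the surface is, at some smooth point of it, submersive over $S$. So $s\mapsto B_s\in|L'|$ is holomorphic on $S\setminus0$. Over $\mathbb P^1\setminus0$ every limit divisor is $s_1+s_2$, so every limit point is $s_1+s_2+m'\pi^{-1}(0)$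 with $m'$ fixed by the class $L'$ (fibers are irreducible). As $|L'|$ is compact and the limit point unique, the map extends continuously, hence holomorphically. $\square$

## 6. Logarithms: collisions over a smooth fiber

The first thing to try on $A$ is to take a logarithm of the bisection, i.e. to lift it through $\exp$. Over a smooth fiber this works and settles the matter.

**Proposition 10.** (i) If $f_L(P)=2[t_0]$ with $F_{t_0}$ smooth, then $B_P=s_1+s_2$ with $s_1\ne s_2$, and $s_1,s_2$ meet over $t_0$. (ii) Let $s_1\ne s_2$, $s_1+s_2=L$, and let $z\in s_1\cap s_2$ lie on a smooth fiber $F_{t_0}$. The multiplicities of the points $P$ over $s_1+s_2$ with $f_L(P)=2[t_0]$ sum to the local intersection number $(s_1\cdot s_2)_z$.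

*Proof.* Take $0=t_0$ in Section 5, with all fibers over $D$ smooth. Let $\varpi_1,\varpi_2\in\mathcal O(D)$ be a basis of $\ker\exp$ over $D$, and write $s_i=\exp\sigma_i$ over $D$, $\sigma_i\in\mathcal O(D)$.

**Step 1: an equation for the branch points.** Let $f_L(P)=2[t_0]$ and $B_P=s_1+s_2+mF_{t_0}$ (Lemma 6). For $Q\ne P$ near $P$ we have $e\ne0$ and, by Lemma 6, the normalization of $B_Q$ is $\beta:C_{c,e}\to R$ with $\beta|_{U_i}=s_i+\exp\eta_i$, $\eta_i\to0$. Over $D$, $\exp$ is a covering; $\beta$ lifts along $\gamma_1$ (by $\sigma_1+\eta_1$), and $\gamma_1$ generates the fundamental group of the annulus $A$. So $\beta|_A=\exp h$ with $h\in\mathcal O(A)$,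
$$h=\sigma_1+\eta_1\text{ on }A\cap U_1,\qquad h=\sigma_2+\varpi+\eta_2\text{ on }A\cap U_2,\qquad\varpi=n_1\varpi_1+n_2\varpi_2 .$$
So the pair $(\sigma_1,\sigma_2+\varpi)$ is $(h-\eta_1,h-\eta_2)$, and Lemma 7 gives
$$\Psi_\varpi(c,e):=M_{\sigma_1-\sigma_2-\varpi}(c,e)=0,\qquad\Psi_\varpi(c,0)=(\sigma_1-\sigma_2-\varpi)(c),\tag{5}$$
the second equation by (4). By uniqueness in Lemma 7, $\beta$ is determined by $(c,e,\varpi)$. As $(c,e)\to0$, $M_{\varpi_i}\to\varpi_i(0)$, and these are independent over $\mathbb R$; since $n_1M_{\varpi_1}+n_2M_{\varpi_2}=M_{\sigma_1-\sigma_2}$ is bounded, $(n_1,n_2)$ is bounded. Then (5) forces $\varpi(0)=\sigma_1(0)-\sigma_2(0)$ for $Q$ near $P$. So $\varpi$ is uniquely determined, and $s_1(t_0)=s_2(t_0)=:z$.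

**Step 2: no fiber splits off.** Let $r>0$ be small. For $Q$ near $P$ the branch points lie in $|t|<r$. By Lemma 6, over $r\le|t|<\rho$ the function $h-\sigma_1$ on the first sheet is small up to an element of $\ker\exp$, and that element is $0$ because $h-\sigma_1=\eta_1$ is small on $A\cap U_1$. Similarly $h$ is close to $\sigma_2+\varpi$ on the other sheet. So by the maximum principle $|h-\sigma_1(0)|\le\epsilon(r)$ on the part $|t|\le r$ of $A$, with $\epsilon(r)\to0$ as $r\to0$, because $\sigma_2(0)+\varpi(0)=\sigma_1(0)$. Hence limits of points of $B_Q$ with $t\to0$ are arbitrarily near $z$, and $F_{t_0}\not\subset B_P$. So $m=0$, and $s_1\ne s_2$ as $L\ne2s$. This proves (i).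

**Step 3: from the equation back to bisections.** Let $s_1,s_2,z$ be as in (ii), and let $\varpi$ be the element of $\ker\exp$ with $\varpi(0)=\sigma_1(0)-\sigma_2(0)$. Then $\Psi:=\Psi_\varpi$ satisfies $\Psi(0,0)=0$, and by (5) $\Psi$ is not identically zero on $e=0$, as $s_1\ne s_2$. Let $S$ be the normalization of a branch of $\{\Psi=0\}$; after shrinking, $e\ne0$ for $s\ne0$. Lemma 8 applies to $g_1=\sigma_1$, $g_2=\sigma_2+\varpi$ and gives $h,\eta_i$ with $\eta_i|_{s=0}=0$. For $s\ne0$ the maps $\exp h$ on $A$ and $s_i+\exp\eta_i$ on $U_i$ glue to $\beta_s:C\to R$. As $s\to0$ its sheets converge locally uniformly over $\mathbb P^1\setminus0$ to $s_1,s_2$: over $U$ since $\eta_i\to0$, and over $0<|t|<\rho$ by continuity of $h$. For small $s\ne0$ the map $\beta_s$ is birational onto its image; otherwise $\beta_s=s'\circ\pi_C$ for a section $s'=s'_s$, and along a sequence $s\to0$ these would tend over $U$ both to $s_1$ and to $s_2$. By Lemma 9 the curves $B_s$ tend to $s_1+s_2+m'F_{t_0}$. If $s\to0$ and $t=c+x+y\to0$, then $xy=e\to0$ forces $x,y\to0$;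 as $h$ is continuous with value $\sigma_1(0)$ at the node of the fiber $s=0$, the points of $\beta_s(A)$ with $t\to0$ tend to $z$. So $m'=0$, $L'=L$, the $B_s$ lie in $V(L)$, and we get $S\to\widetilde V(L)$.

**Step 4: branches correspond to points.** The center of each such $S$ maps to a point $P$ over $s_1+s_2$ with $f_L(P)=2[t_0]$. Conversely, let $P$ be such a point and $Q\ne P$ near $P$. By Step 1, $(c,e)$ lies on $\{\Psi=0\}$, so it is a point of exactly one $S$. The curve built there is $B_Q$, since $\beta$ is determined by $(c,e,\varpi)$, and its image in $\widetilde V(L)$ is $Q$, because $V(L)$ is smooth near $s_1+s_2$ away from it. No other point gives $B_Q$, since the curve determines $(c,e)$. So the points $P$ correspond bijectively, with local degree 1, to the branches of $\{\Psi=0\}$, and $P$ has multiplicity $\operatorname{ord}_S e$.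

**Step 5: $\Psi$ is reduced.** Otherwise $d\Psi=0$ at all points of some branch. Take a general point $(c,e)$ of it, with $e\ne0$ and with $f=\beta$ as in Lemma 4(i). Let $T=\operatorname{Spec}\mathbb C[\epsilon_1,\epsilon_2]/(\epsilon_1,\epsilon_2)^2$ and let $C_T$ be the double cover with parameters $(c+\epsilon_1,e+\epsilon_2)$. By (2), $H^0(C_T,\mathcal L_C)=0$ and $H^1(C_T,\mathcal L_C)$ is free of rank 1 over $\mathcal O_T$. The functional $\Lambda$ over $T$ kills coboundaries as before and maps it isomorphically onto $\mathcal O_T$, as $\Lambda(1,0)=2\pi i\,\mathsf P$ is a unit. Since $\Psi$ and $d\Psi$ vanish at $(c,e)$, $\Lambda(\sigma_1,\sigma_2+\varpi)=2\pi i\,\mathsf P\Psi$ vanishes on $T$. So $(\sigma_1,\sigma_2+\varpi)$ is a coboundary over $T$, in a unique way, and $f$ extends to $\beta_T:C_T\to R$ with $\pi\beta_T=\pi_{C_T}$. Restrict to a tangent vector $v\in\mathbb C^2=\operatorname{Hom}(\mathfrak m_T,\mathbb C)$, i.e. to $\operatorname{Spec}\mathbb C[\epsilon]/\epsilon^2\to T$. As $\mathbb P^1$ is rigid, the source becomes a product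 $C\times\operatorname{Spec}\mathbb C[\epsilon]/\epsilon^2$. So the deformed map is an element of $H^0(f^*T_R)$, well defined modulo $H^0(T_C)$, i.e. an element of $H^0(N_f)=H^0(f^*T_R)/H^0(T_C)$ (recall $H^1(T_C)=0$). This map $\mathbb C^2\to H^0(N_f)$ is linear. If $v$ goes to $0$, then up to an automorphism of the source the deformation of $f$ is constant, so the branch divisor of $\pi\circ f$ is constant to first order, and $v=0$. So $\mathbb C^2$ injects into $H^0(N_f)=H^0(\mathcal O)=\mathbb C$, a contradiction.

**Step 6: the count.** As $\Psi$ is reduced, the sum of $\operatorname{ord}_Se$ over its branches is the intersection number of $\{\Psi=0\}$ and $\{e=0\}$ at $0$, that is, $\operatorname{ord}_{c=0}\Psi(c,0)=\operatorname{ord}_0(\sigma_1-\sigma_2-\varpi)=(s_1\cdot s_2)_z$. $\square$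

**Example.** In the model $\chi=1$ with $\sigma_1-\sigma_2-\varpi=t$, $t^2$, $t^3$, the curve $\Psi=0$ is $c=0$; $c^2+2e=0$; $c(c^2+6e)=0$. The orders of $e$ on the branches are $1$; $2$; and $1,2$, with sums $1,2,3$.

## 7. Why there is no logarithm at a nodal fiber, and what replaces it

Now let $N=\pi^{-1}(0)$ be nodal, with $t$, $\Phi$ and the trivialization of Lemma 5. Since $s_i$ meets $N$ in a smooth point, after shrinking $D$ we have $s_i|_D=\Phi(\sigma_i,t)$ with $\sigma_i\in\mathcal O^*(D)$, where $\sigma_1=\sigma_2$ if $s_1=s_2$. Fix $\log\sigma_i\in\mathcal O(D)$, equal if $s_1=s_2$.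

Suppose $P$ lies over $s_1+s_2+mN$ with $f_L(P)=2[0]$, and try to repeat Section 6. For $Q\ne P$ near $P$ we have $\beta:C_{c,e}\to R$ with $\beta|_{U_i}=s_i+\exp\eta_i$, $\eta_i\to0$. Step 1 lifted $\beta|_A$ through $\exp$, using that $\exp$ is a covering over $D$. Over a nodal fiber it is not.

**Observation.** If $\beta|_A=\exp h$ with $h\in\mathcal O(A)$ for a sequence $Q\to P$, then $m=0$.

*Proof.* On the annulus $A\cap U_1$, the difference $h-\log\sigma_1-\eta_1$ is a monodromy-invariant section of $\ker\exp$, so an integer multiple of $2\pi i$ by Lemma 5; subtract it from $h$. Similarly $h=\log\sigma_2+2\pi in+\eta_2$ on $A\cap U_2$. By Lemma 7, $2\pi i n=M_{\log\sigma_1-\log\sigma_2}(c,e)$, which is bounded, so $n$ is bounded. Then $h$ is bounded on $\gamma_1\cup\gamma_2$, and by the maximum principle on the part $|t|\le\frac34\rho$, independently of $Q$. So this part of $B_Q$ stays in a compact set $\Phi(\{\kappa^{-1}\le|u|\le \kappa\}\times\{|t|\le\frac34\rho\})$, which does not contain all of $N$. Hence $N\not\subset B_P$. $\square$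

So at every telltale we care about, the logarithm does not exist. The obstruction sits at the two points of $A$ over $t=0$. Away from them $\beta$ lifts through $\Phi$, a covering over $t\ne0$ with deck group $u\mapsto t^nu$. So at each of these points a lift $u$ may behave like a power of $t$ times a unit, even though $\beta$ itself is regular there. We must allow $u$ a zero of order $k$ at one of them and a pole of order $l$ at the other. Between the zero and the pole, $u$ takes all values, and $\beta$ sweeps out $N$.

**A model computation.** Ignore everything but the leading behavior. Let $x\in\mathbb C^*$, $t=c+x+e/x$, and let $x_1,x_2$ be the zeros of $xt$, so $c=-(x_1+x_2)$ and $e=x_1x_2$. Take $u=\sigma_1(1-x_1/x)^a(1-x_2/x)^b$ with constant $\sigma_1$. As $x\to\infty$ it tends to $\sigma_1$. On the other sheet, $y=e/x\to\infty$, we have $1-x_1/x=1-y/x_2$ and $t\approx y$, so $u\approx\sigma_1t^{a+b}(-x_2)^{-a}(-x_1)^{-b}$. This represents the same point as $\sigma_2$ precisely if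
$$(-x_1)^b(-x_2)^a=\sigma_1/\sigma_2.$$
With $a=k>0$, $b=-l<0$ this is the curve $(-x_2)^k=\text{const}\cdot(-x_1)^l$, on which $e=x_1x_2$ has total order $k+l$. The rest of the proof makes this exact and shows that $kl=m$.

## 8. Zeros and poles over $t=0$

Keep the notation of Section 7; here $m\ge0$ and $Z_0=s_1+s_2+mN$.

**Coordinates.** On $A$ we have $xt=x^2+cx+e=(x-x_1)(x-x_2)$, so $c=-(x_1+x_2)$, $e=x_1x_2$; likewise $yt=(y-x_1)(y-x_2)$. Let $[x_i]\in A$ be the point with $x$-coordinate $x_i$. Since $e/x_1=x_2$, $\iota$ exchanges $[x_1]$ and $[x_2]$. As $pp'=c^2-4e$, we have $x_1=x_2$ iff $0$ is a branch point. We use $(x_1,x_2)$ as coordinates; $\mathsf P$, $\omega$ are symmetric in them. Put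
$$J(x_1,x_2)=\frac1{\mathsf P}\frac1{2\pi i}\oint_{\gamma_1}\log(1-x_1/x)\,\omega,\qquad H=M_{\log\sigma_1-\log\sigma_2}.$$
These are holomorphic near $(0,0)$, $J(0,0)=0$, $H$ is symmetric, $H(0,0)=\log\sigma_1(0)-\log\sigma_2(0)$, and $H=0$ if $s_1=s_2$. Put
$$X_1=-x_1e^{2J(x_2,x_1)},\qquad X_2=-x_2e^{2J(x_1,x_2)}.\tag{6}$$
$(X_1,X_2)$ are coordinates on $(\mathbb C^2,0)$ with $\{X_i=0\}=\{x_i=0\}$. The swap $(x_1,x_2)\mapsto(x_2,x_1)$ acts as $X_1\leftrightarrow X_2$, so $\{x_1=x_2\}=\{X_1=X_2\}$ as germs. (In the model $\chi=1$ one has $J=0$ and $X_i=-x_i$.)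

**Proposition 11.** Let $(c,e)$ be small with $e\ne0$, $x_1\ne x_2$, and let $\beta:C_{c,e}\to R$ satisfy $\pi\beta=\pi_C$ and $\beta|_{U_i}=s_i+\exp\eta_i$ with $\eta_i\in H^0(U,\mathcal L)$. There is a unique meromorphic $u$ on $A$ with $\operatorname{div}u=a[x_1]+b[x_2]$, $\beta=\Phi(u,t)$ off $[x_1],[x_2]$, and
$$u=\sigma_1e^{\eta_1}\text{ on }A\cap U_1,\qquad u=t^d\sigma_2e^{\eta_2}\text{ on }A\cap U_2,\qquad d=a+b.$$
Moreover $X_1^bX_2^a=e^H$, and $\beta$ is determined by $(x_1,x_2,a,b)$.

*Proof.* **Step 1: the lift $u$.** Let $A^*=A\setminus\{[x_1],[x_2]\}$, where $t\ne0$. Pull back the $\mathbb Z$-covering $\Phi|_{t\ne0}$ by $\beta|_{A^*}$. It has trivial monodromy along $\gamma_1$, since $\sigma_1e^{\eta_1}$ is a lift there. It has trivial monodromy around $[x_i]$: there $\pi_C$ is étale, so $\beta$ is locally a section of $\pi$, lands in $R^\#$, and lifts as $\Phi(\mu,t)$ with $\mu$ a unit. These loops generate $H_1(A^*)$, so there is a unique lift $u$ with $u=\sigma_1e^{\eta_1}$ on $A\cap U_1$. Near $[x_i]$ two lifts differ by a power of $t$,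 so $u=t^n\mu$, and $t$ has a simple zero there; hence $u$ is meromorphic with divisor $a[x_1]+b[x_2]$. On $A\cap U_2$, $u=t^d\sigma_2e^{\eta_2}$ for some $d$. The winding numbers of $u$ on $\gamma_1,\gamma_2$ are $0$ and $d$, so the argument principle gives $d=a+b$.

**Step 2: a logarithm after removing zeros and poles.** The function $u(1-x_1/x)^{-a}(1-x_2/x)^{-b}$ is holomorphic and nonvanishing on $A$ with winding number $0$ on $\gamma_1$. So it equals $e^h$ with $h\in\mathcal O(A)$, normalized by
$$h=\log\sigma_1+\eta_1-a\log(1-\tfrac{x_1}x)-b\log(1-\tfrac{x_2}x)\quad\text{on }A\cap U_1.\tag{7}$$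
On $A\cap U_2$ we use
$$1-\tfrac{x_1}x=1-\tfrac y{x_2}=-\tfrac y{x_2}(1-\tfrac{x_2}y),\quad1-\tfrac{x_2}x=-\tfrac y{x_1}(1-\tfrac{x_1}y),\quad t=y(1-\tfrac{x_1}y)(1-\tfrac{x_2}y).\tag{8}$$
Hence
$$e^h=t^d\sigma_2e^{\eta_2}(-1)^dy^{-d}x_2^ax_1^b(1-\tfrac{x_2}y)^{-a}(1-\tfrac{x_1}y)^{-b}=(-1)^dx_1^bx_2^a\,\sigma_2e^{\eta_2}(1-\tfrac{x_1}y)^a(1-\tfrac{x_2}y)^b,$$
i.e. for a constant $\ell$ with $e^\ell=(-1)^dx_1^bx_2^a$,
$$h=\ell+\log\sigma_2+\eta_2+a\log(1-\tfrac{x_1}y)+b\log(1-\tfrac{x_2}y)\quad\text{on }A\cap U_2.\tag{9}$$

**Step 3: the obstruction.** By (7) and (9) the pair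
$$g_1=\log\sigma_1-a\log(1-\tfrac{x_1}x)-b\log(1-\tfrac{x_2}x),\quad g_2=\ell+\log\sigma_2+a\log(1-\tfrac{x_1}y)+b\log(1-\tfrac{x_2}y)\tag{10}$$
equals $(h-\eta_1,h-\eta_2)$, so $\Lambda(g_1,g_2)=0$. Transport the $\gamma_2$-integral to $\gamma_1$ by $\iota$, which exchanges $x,y$ and has $\iota^*\omega=-\omega$, and divide by $2\pi i\,\mathsf P$:
$$\big(M_{\log\sigma_1}-aJ(x_1,x_2)-bJ(x_2,x_1)\big)-\big(\ell+M_{\log\sigma_2}+aJ(x_1,x_2)+bJ(x_2,x_1)\big)=0,$$
that is,
$$\ell=H-2aJ(x_1,x_2)-2bJ(x_2,x_1).\tag{11}$$
Exponentiating, $(-x_1)^be^{2bJ(x_2,x_1)}(-x_2)^ae^{2aJ(x_1,x_2)}=e^H$, i.e. $X_1^bX_2^a=e^H$.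

**Step 4: uniqueness.** Given $(x_1,x_2,a,b)$, (11) determines $\ell$, hence $(g_1,g_2)$, hence $(h,\eta_1,\eta_2)$ by Lemma 7, hence $\beta$. $\square$

Next we read $m$ off from $a,b$. Choose an auxiliary local section: fix $v\in\mathbb C^*$, $v\ne\sigma_1(0),\sigma_2(0)$, and let $\mathbf v=\Phi(v,\cdot)$. From here on $D$ is chosen so small that $\mathbf v$ is disjoint from $s_1,s_2$ over $D$. (Shrink $D$ until $\sigma_i\ne v$ and $|\sigma_i/v|\in[\kappa^{-1},\kappa]$ with $\rho<\kappa^{-1}$; then $\sigma_i=vt^n$ is impossible for all $n$.)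

**Lemma 12.** In Proposition 11, if $\eta_1,\eta_2$ are small enough on $|t|=\frac34\rho$ (independently of $a,b$), then $\beta$ meets $\mathbf v$ over $|t|<\frac34\rho$ in exactly $-ab$ points with multiplicity. Hence if curves $B=\beta(C)$ as in Proposition 11, with $\beta$ birational onto $B$, converge in a linear system to $s_1+s_2+m'N$ with $\eta_i\to0$ on this circle, then eventually $m'=-ab$.

*Proof.* **Step 1: a theta function.** On $\mathbb C^*\times\{|q|<1\}$ let
$$\vartheta(u,q)=\prod_{n\ge0}(1-q^nu)\prod_{n\ge1}(1-q^n/u).$$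
For $q\ne0$ it has simple zeros exactly at $u\in q^{\mathbb Z}$, and $\vartheta(u,0)=1-u$. Replacing $u$ by $qu$ multiplies it by $\frac{1-1/u}{1-u}=-u^{-1}$, so
$$\vartheta(q^nu,q)=(-1)^nq^{-n(n-1)/2}u^{-n}\vartheta(u,q)\qquad(n\in\mathbb Z).\tag{12}$$
So $\vartheta(u/v,t)$ vanishes to first order exactly along $\Phi^{-1}(\mathbf v)$.

**Step 2: count zeros of $\Theta=\vartheta(u/v,t)$ on $A$.** Off $[x_1],[x_2]$ its zero divisor is $\beta^*\mathbf v$. At $[x_1]$, $u=t^a\mu$ and $\beta=\Phi(\mu,t)$, so by (12) $\operatorname{ord}\Theta=-\frac{a(a-1)}2+\operatorname{mult}_{[x_1]}\beta^*\mathbf v$; similarly at $[x_2]$ with $b$. On $\gamma_1$, $\Theta=\vartheta(\sigma_1e^{\eta_1}/v,t)$ is homotopic in $\mathbb C^*$ to $\vartheta(\sigma_1/v,t)$, which has no zeros on $|t|\le\frac34\rho$; so the winding number is $0$. On $\gamma_2$, $\Theta=\pm t^{-d(d-1)/2}(\sigma_2e^{\eta_2}/v)^{-d}\,\vartheta(\sigma_2e^{\eta_2}/v,t)$ has winding number $-\frac{d(d-1)}2$. By the argument principle, with $d=a+b$,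
$$\deg\beta^*\mathbf v=\tfrac12\big(a(a-1)+b(b-1)-d(d-1)\big)=-ab.$$

**Step 3: the limit.** The cycle $s_1+s_2+m'N$ has intersection number $m'$ with $\mathbf v$ over $|t|<\frac34\rho$ and does not meet $\mathbf v$ over the circle. By Hurwitz's theorem, applied to local equations restricted to $\mathbf v$, nearby curves have the same intersection number. For $B=\beta(C)$ it is $\deg\beta^*\mathbf v=-ab$. $\square$

**Corollary 13.** If $f_L(P)=2[0]$ with $\pi^{-1}(0)=N$ nodal and $B_P=s_1+s_2+mN$, then $m\ge1$.

*Proof.* Suppose $m=0$. As $L\ne2s$, $s_1\ne s_2$. For $Q\ne P$ near $P$ we have $e\ne0$, and $x_1\ne x_2$ by Lemma 4(ii) with $t_*=0$. By Lemma 6, Proposition 11 and Lemma 12 apply to the normalization of $B_Q$ and give $ab=0$; say $b=0$ (the other case is identical). Then $X_2^a=e^H$ with $X_2\to0$ and $H$ bounded, which forces $a=0$ for $Q$ near $P$. So $e^H=1$, and in the limit $\sigma_1(0)=\sigma_2(0)$, contradicting (G). $\square$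

## 9. The curves $X_2^k=e^HX_1^l$ and the bisections built from them

From now on $m\ge1$. For $k,l\ge1$ with $kl=m$ let $\Gamma_{k,l}\subset(\mathbb C^2,0)$ be the germ
$$\Gamma_{k,l}:\quad X_2^k=e^HX_1^l\qquad(a=k,\ b=-l).\tag{13}$$
In the coordinates $X_1$, $X_2'=X_2e^{-H/k}$ it is $X_2'^{\,k}=X_1^l$. So $\Gamma_{k,l}$ is reduced and has $\gcd(k,l)$ branches, none in $\{x_1x_2=0\}$. On each, $\operatorname{ord}X_1=k/\gcd(k,l)$, $\operatorname{ord}X_2=l/\gcd(k,l)$, and $\operatorname{ord}(x_1x_2)=(k+l)/\gcd(k,l)$. The total of $\operatorname{ord}(x_1x_2)$ is $k+l$.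

**Definition.** A branch is diagonal if it lies in $\{x_1=x_2\}=\{X_1=X_2\}$.

A diagonal branch forces $k=l$ (compare orders) and $e^H\equiv1$ on it. If $s_1\ne s_2$, there is none, since $e^{H(0,0)}=\sigma_1(0)/\sigma_2(0)\ne1$ by (G). If $s_1=s_2$, then $H=0$, and there is exactly one when $m=n^2$, namely $X_1=X_2$ in $\Gamma_{n,n}$, with $\operatorname{ord}(x_1x_2)=2$; otherwise there is none.

**Example.** Let $s_1=s_2$. For $m=2$ we have $X_2=X_1^2$ and $X_2^2=X_1$, each with $\operatorname{ord}(x_1x_2)=3$ and exchanged by the swap; this is the single branch of order $3$ found in Section 1. For $m=4$ there are $X_2=X_1^4$ and $X_2^4=X_1$ with order $5$, and $X_2^2=X_1^2$, i.e. $X_2=-X_1$ with order $2$ and the diagonal branch $X_2=X_1$.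

**Proposition 14.** Let $kl=m$ and let $S$ (coordinate $s$) be the normalization of a nondiagonal branch of $\Gamma_{k,l}$. After shrinking $S$, there is a nonconstant holomorphic map $E:S\to V(L)\subset|L|$ with $E(0)=Z_0$ such that for $s\ne0$, $E(s)=\beta_s(C_{c,e})$ is an irreducible rational curve, with $\beta_s$ its normalization, as in Proposition 11 with data $(x_1(s),x_2(s),k,-l)$ and $\eta_i\to0$ uniformly on compacts of $U$ as $s\to0$.

*Proof.* **Step 1: solve the gluing problem over $S$.** For $s\ne0$ we have $x_1x_2\ne0$ and $x_1\ne x_2$. Put $a=k$, $b=-l$, $d=a+b$, let $\ell(s)$ be the right side of (11), holomorphic on $S$, and define $g_1,g_2$ by (10) on $\mathcal A_S\cap\mathcal U_i$; the logarithms are defined since $x_1,x_2$ are small there compared with $x$, respectively $y$. For $s\ne0$ the computation of Step 3 of Proposition 11, read backwards, gives $\Lambda(g_1,g_2)=0$. At $s=0$ we have $c=e=x_1=x_2=0$, so $g_1=\log\sigma_1(x)$, $g_2=\ell(0)+\log\sigma_2(y)$, and $\ell(0)=H(0,0)=\log\sigma_1(0)-\log\sigma_2(0)$, so the two agree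 at the node. Lemma 8 gives $h\in\mathcal O(\mathcal A_S)$ and $\eta_i$ with $g_i=h-\eta_i$, $\eta_i|_{s=0}=0$.

**Step 2: define $\beta_s$.** Let $s\ne0$. By (11), the equation (13), i.e. $X_1^bX_2^a=e^H$, says $e^\ell=(-1)^dx_1^bx_2^a$. So
$$u=e^h(1-\tfrac{x_1}x)^a(1-\tfrac{x_2}x)^b$$
satisfies $u=\sigma_1e^{\eta_1}$ on $A\cap U_1$ and, by (8) and the formula for $g_2$, $u=t^d\sigma_2e^{\eta_2}$ on $A\cap U_2$. Since $\Phi(t^d\,\cdot,t)=\Phi(\cdot,t)$ for $t\ne0$, the map $\Phi(u,t)$ on $A\setminus\{[x_1],[x_2]\}$ and the maps $s_i+\exp\eta_i$ on $U_i$ glue. The result extends over $[x_i]$: there $u=t^n\mu$ with $\mu$ a unit, and $\Phi(u,t)=\Phi(\mu,t)$. This gives $\beta_s:C_{c,e}\to R$, holomorphic in $s\in S\setminus0$.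

**Step 3: $\beta_s$ is birational onto its image.** If not, $\beta_s=s'\circ\pi_C$ for a section $s'$. Over $D$, $s'=\Phi(\sigma',t)$ with $\sigma'$ a unit: lift near $0$ and continue over $D\setminus0$. So $u=t^j\sigma'(t)$ and $\operatorname{div}u=j([x_1]+[x_2])$, contradicting $\operatorname{div}u=k[x_1]-l[x_2]$. So $B_s=\beta_s(C)$ is irreducible and rational with normalization $\beta_s$.

**Step 4: the limit cycle is $Z_0$.** As $s\to0$, $\eta_i\to0$ on compacts of $U$. Over compacts of $0<|t|<\rho$, on the $x$-sheet $u\to\sigma_1$ by continuity of $h$. On the $y$-sheet, (8) and the equation of $\Gamma_{k,l}$ give $u=t^d\sigma_2\exp(h-g_2)$, where $g_2$ is given by (10); $h-g_2$ is holomorphic near $s=0$ and vanishes at $s=0$. So $\Phi(u,t)=\Phi(\sigma_2e^{h-g_2},t)\to s_2$. Hence over $\mathbb P^1\setminus0$ the sheets converge locally uniformly to $s_1,s_2$, and Lemma 9 gives a holomorphic $E:S\to|L'|$ with $E(s)=B_s$ and $E(0)=s_1+s_2+m'N$. By Lemma 12, $m'=-ab=kl=m$. So $L'=L$ and $E(0)=Z_0$. As $E(s)$ is irreducible for $s\ne0$, $E$ maps to $V(L)$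 and is nonconstant. $\square$

## 10. Counting branches with the swap: proof of Theorem 1

**Step 1: collect all branches.** Fix a small swap-invariant neighborhood of $0\in\mathbb C^2$ in which each $\Gamma_{k,l}$, $kl=m$, is a union of discs (its branches) meeting only at $0$. Let $\mathcal S$ be the disjoint union of the normalized discs $S$ over all nondiagonal branches of all $\Gamma_{k,l}$ with $kl=m$. The maps $E$ of Proposition 14, being nonconstant, lift to $\widetilde E:\mathcal S\to\widetilde V(L)$, and $f_L\circ\widetilde E=(c,e)=(-(x_1+x_2),x_1x_2)$. So each center maps to a point $P$ over $Z_0$ with $f_L(P)\in\Delta$. Near $Z_0$ but off $Z_0$, $V(L)$ is smooth, so $\widetilde V(L)\to V(L)$ is injective there. Hence a point $\mathbf p\in\mathcal S$ near a center with $E(\mathbf p)=B_Q\ne Z_0$, where $Q$ is near a point over $Z_0$, satisfies $\widetilde E(\mathbf p)=Q$. Put $\delta=1$ if $s_1\ne s_2$ and $\delta=2$ if $s_1=s_2$.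

**Lemma 15.** Let $P$ lie over $Z_0$ with $f_L(P)\in\Delta$. Every $Q\ne P$ near $P$ has exactly $\delta$ preimages under $\widetilde E$ near the centers. If $s_1=s_2$, they are a point and its image under the swap, which maps $\Gamma_{k,l}$ to $\Gamma_{l,k}$.

*Proof.* *Existence.* By Lemma 6, $f_L(P)=2[0]$. For $Q\to P$ we have $(c,e)\to0$; $e\ne0$, as a double cover of $\mathbb P^1$ by $\mathbb P^1$ has two distinct branch points; and $x_1\ne x_2$ by Lemma 4(ii) with $t_*=0$. The normalization of $B_Q$ can be identified with a map $\beta:C_{c,e}\to R$, and by Lemma 6, after composing with $\iota$ if necessary, $\beta|_{U_i}=s_i+\exp\eta_i$ with $\eta_i\to0$ uniformly. Proposition 11 applies, and Lemma 12 gives $-ab=m>0$. Name the roots so that $a=k>0$, $b=-l<0$. Then $(x_1,x_2)\in\Gamma_{k,l}$ is near $0$ with $x_1\ne x_2$, so it is a point of $\mathcal S$ near a center. By the uniqueness in Proposition 11, $E$ maps it to $B_Q$, so $\widetilde E$ maps it to $Q$.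

*Number.* Let $\mathbf p,\mathbf p'\in\mathcal S$ near centers both give $B_Q$, with maps $\beta,\beta'$. Both are normalizations of $B_Q$ over $\mathbb P^1$ with the same $(c,e)$, so $\beta'=\beta$ or $\beta'=\beta\circ\iota$.

If $\beta'=\beta$, the small $\eta_1$ agree, so $u=u'$, so the divisors $k[x_1]-l[x_2]$ agree, and $\mathbf p=\mathbf p'$.

If $\beta'=\beta\circ\iota$, then $\beta|_{U_2}$ is close to both $s_2$ and $s_1$, so $s_1=s_2$ and $\sigma_1=\sigma_2$. Then $u\circ\iota=t^d\sigma_1e^{\eta_2}$ on $A\cap U_1$, so $u'=t^{-d}(u\circ\iota)$ with $d=k-l$, and, as $\operatorname{div}t=[x_1]+[x_2]$,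
$$\operatorname{div}u'=k[x_2]-l[x_1]-(k-l)([x_1]+[x_2])=l[x_2]-k[x_1].$$
So $\mathbf p'=\mathbf p^{sw}:=(x_2,x_1)\in\Gamma_{l,k}$. Conversely, if $s_1=s_2$, Proposition 11 applied to $\beta\circ\iota$ and the same computation show that $\mathbf p^{sw}\in\Gamma_{l,k}$, and that it also gives $B_Q$; and $\mathbf p^{sw}\ne\mathbf p$ in $\mathcal S$, because $x_1\ne x_2$. So there are exactly $\delta$ preimages. $\square$

**Step 2: sum the orders.** By continuity of $\widetilde E$, for $Q$ near $P$ these preimages lie in discs whose centers map to $P$. So the local degrees of $\widetilde E$ at the centers over $P$ sum to $\delta$. On a disc $S$ with center over $P$, $\operatorname{ord}_S(x_1x_2)$ is the local degree times $\operatorname{ord}_Pf_L^*\Delta$, since $e=x_1x_2$. Hence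
$$\delta\sum_{P\mapsto Z_0}\operatorname{ord}_Pf_L^*\Delta=\sum_S\operatorname{ord}_S(x_1x_2)=\sum_{kl=m}(k+l)-2\cdot\#\{\text{diagonal branches}\}=2\sigma_1(m)-\begin{cases}2&s_1=s_2,\ m=n^2\\0&\text{otherwise.}\end{cases}$$
Dividing by $\delta$ gives $2\sigma_1(m)$; $\sigma_1(m)$; $\sigma_1(m)-1$ in the three cases. This proves Theorem 1. $\blacksquare$

## 11. The individual points and the degree formula: proof of Theorem 2

**Part (a), $s_1\ne s_2$.** By Lemma 15 with $\delta=1$, the branches of all $\Gamma_{k,l}$, $kl=m$ (none diagonal), correspond bijectively to the points $P$, with local degree 1. The contact orders were computed in Section 9.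

**Part (a), $s_1=s_2$.** Two points of $\mathcal S$ near centers have the same image iff they are equal or swapped. The swap maps the branches of $\Gamma_{k,l}$ to those of $\Gamma_{l,k}$. For $k<l$, $\widetilde E$ is injective on each branch, so it has local degree 1 there, and a branch and its swap give the same $P$; this is the statement for $k<l$. For $k=l=n$, as $H=0$, the nondiagonal branches are $X_2=\zeta X_1$ with $\zeta^n=1$, $\zeta\ne1$, each with $\operatorname{ord}(x_1x_2)=2$, and the swap sends $\zeta\mapsto\zeta^{-1}$. The pairs $\{\zeta,\zeta^{-1}\}$ with $\zeta\ne\pm1$ give $\lfloor(n-1)/2\rfloor$ points of multiplicity $2$. For $n$ even, the branch $\zeta=-1$ is stable under the swap; $\widetilde E$ has local degree 2 on it, and it gives one point of multiplicity $1$.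

**Part (b), classification.** Let $f_L(P)=2[t_0]$. By Lemma 6, $B_P=s_1+s_2+mF_{t_0}$. If $F_{t_0}$ is nodal, then $m\ge1$ by Corollary 13. If $F_{t_0}$ is smooth, then $B_P=s_1+s_2$ with $s_1\ne s_2$ by Proposition 10(i).

**Part (b), simple telltales.** Let $s_1\ne s_2$ with $s_1+s_2=L$. By the classification, every $P$ over this cycle with $f_L(P)\in\Delta$ has $f_L(P)=2[t_0]$ with $F_{t_0}$ smooth, and $s_1,s_2$ meet over $t_0$. Conversely, by (G) every point $z\in s_1\cap s_2$ lies on a smooth fiber, and by Proposition 10(ii) it contributes $(s_1\cdot s_2)_z$. Summing over $z$ gives $s_1\cdot s_2$.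

**Part (b), the formula.** A general $B_Q$ has two distinct branch points, so no component of $\widetilde V(L)$ maps into $\Delta$. As $\Delta$ is a conic, $2\deg f_L^*\mathcal O(1)=\deg f_L^*\Delta$. This degree is the sum of the multiplicities over all telltales: $s_1\cdot s_2$ for each simple one, and the numbers of Theorem 1 for the cycles $s_1+s_2+mN$, where $N$ runs over the 12 nodal fibers and $s_1+s_2=L-mF$. This is the displayed formula. $\blacksquare$
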